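# A variance bound for iterated Gamma operators: where it holds and where it fails

## 1. Chaos, cumulants and Gamma operators

Throughout, $\mathfrak H$ is an infinite-dimensional real separable Hilbert space, and all random variables live on the probability space of the process defined next.

**Definition (isonormal process, chaos).** An isonormal Gaussian process over $\mathfrak H$ is a centered Gaussian family $X=\{X(e):e\in\mathfrak H\}$ with $E[X(e)X(e')]=\langle e,e'\rangle_{\mathfrak H}$. Let $H_k$ be the monic Hermite polynomials: $H_0=1$, $H_1=x$, $H_2=x^2-1$, $H_3=x^3-3x$, and so on, with $H_k'=kH_{k-1}$ and $E[H_k(g)H_l(g)]=k!\,\mathbf 1_{k=l}$ for $g\sim\mathscr N(0,1)$. The $q$th Wiener chaos $\mathcal H_q$ is the closed linear span in $L^2$ of the variables $H_q(X(e))$ with $\|e\|=1$. It is also the set of all multiple Wiener–Itô integrals $I_q(f)$, $f\in\mathfrak H^{\odot q}$. "Chaotic" means "in $\mathcal H_q$". We write $J_k$ for the orthogonal projection onto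 $\mathcal H_k$.

*Example.* An orthonormal basis $(e_i)$ of $\mathfrak H$ gives i.i.d. standard Gaussians $g_i=X(e_i)$. Then $H_3(g_1)$ and $H_2(g_1)g_2$ lie in $\mathcal H_3$. More generally, a product of elements of $\mathcal H_p$ and $\mathcal H_{p'}$ built on mutually orthogonal subspaces of $\mathfrak H$ lies in $\mathcal H_{p+p'}$: it is the multiple integral of the symmetrized tensor product of the kernels. For arbitrary $A\in\mathcal H_p$ and $B\in\mathcal H_{p'}$, the product formula puts $AB$ in $\bigoplus_{r=0}^{\min(p,p')}\mathcal H_{p+p'-2r}$.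

**Definition (the operators $D$, $L$, $L^{-1}$).** The Malliavin derivative $D$ satisfies $DX(e)=e$ and the chain rule. The Ornstein–Uhlenbeck generator $L$ acts as $-k$ on $\mathcal H_k$, and its pseudo-inverse is $L^{-1}A=-\sum_{k\ge1}\frac1kJ_kA$; in particular $L^{-1}$ kills constants.

*Example.* For $F=H_3(g)$ with $g=X(e)$, $\|e\|=1$, we have $DF=3H_2(g)\,e$, $LF=-3F$ and $L^{-1}F=-\frac13F$.

Four textbook facts will be used. All variables below lie in finite sums of chaoses. For a polynomial $p$ and $A=(A_1,\dots,A_m)$,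
$$L\,p(A)=\sum_i\partial_ip(A)\,LA_i+\sum_{i,j}\partial_{ij}p(A)\,\langle DA_i,DA_j\rangle_{\mathfrak H},\tag{1.1}$$
and in particular
$$\langle DA,DB\rangle_{\mathfrak H}=\tfrac12\big(L(AB)-A\,LB-B\,LA\big).\tag{1.2}$$
Integration by parts reads
$$E\big[\langle DA,-DL^{-1}B\rangle_{\mathfrak H}\big]=\mathrm{Cov}(A,B).\tag{1.3}$$
Finally, hypercontractivity: for all $K$ and $m\ge2$ there is $c=c(K,m)$ with
$$\|A\|_{L^m}\le c\,\|A\|_{L^2}\qquad\text{for all }A\in\textstyle\bigoplus_{k\le K}\mathcal H_k.\tag{1.4}$$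

**Definition (cumulants).** The cumulants of a variable $Y$ with all moments are defined by the formal series $\log E[e^{tY}]=\sum_{r\ge1}\kappa_r(Y)t^r/r!$. The joint cumulants of $(U,V)$ are defined by
$$\log E[e^{sU+\tau V}]=\sum_{m+j\ge1}\kappa(U^{(m)},V^{(j)})\frac{s^m\tau^j}{m!\,j!},$$
where the superscripts count repetitions. Cumulants are polynomials in moments and conversely, joint cumulants are multilinear, and $\kappa_r$ is additive over independent sums.

*Example.* Since $\log E[e^{t(N^2-1)}]=-t-\frac12\log(1-2t)=\sum_{r\ge2}\frac{(2t)^r}{2r}$ for $N\sim\mathscr N(0,1)$, we get $\kappa_r(N^2-1)=2^{r-1}(r-1)!$ for $r\ge2$. Hence for independent standard Gaussians $\xi_k$,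
$$\kappa_r\Big(\sum_kc_k(\xi_k^2-1)\Big)=2^{r-1}(r-1)!\sum_kc_k^r,\qquad r\ge2.\tag{1.5}$$

**Definition (Gamma operators).** Put $\Gamma_0(F)=F$ and $\Gamma_{j+1}(F)=\langle DF,-DL^{-1}\Gamma_j(F)\rangle_{\mathfrak H}$.

If $F\in\mathcal H_q$, then (1.2) and the product formula show by induction that every $\Gamma_j(F)$ lies in a finite sum of chaoses, so there is no regularity issue. By bilinearity $\Gamma_j(tF)=t^{j+1}\Gamma_j(F)$. The Gamma operators refine cumulants: it is known that $\kappa_{r+1}(F)=r!\,E[\Gamma_r(F)]$.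

*Example in $\mathcal H_2$.* Let $F=\sum_kc_k(\xi_k^2-1)$ with $\xi_k=X(e_k)$, $(e_k)$ orthonormal. Then $DF=2\sum_kc_k\xi_ke_k$ and $-L^{-1}F=\frac12F$, so $\Gamma_1(F)=\frac12\|DF\|^2=2\sum_kc_k^2\xi_k^2$. If $\Gamma_j(F)=2^j\sum_kc_k^{j+1}\xi_k^2$, then $-DL^{-1}\Gamma_j(F)=2^j\sum_kc_k^{j+1}\xi_ke_k$, and pairing with $DF$ gives $\Gamma_{j+1}(F)=2^{j+1}\sum_kc_k^{j+2}\xi_k^2$. So
$$\Gamma_j(F)=2^j\sum_kc_k^{j+1}\xi_k^2\qquad(j\ge1).\tag{1.6}$$

*Example in $\mathcal H_3$.* For $F=H_3(g)$, using $H_2^2=H_4+4H_2+2$,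
$$\Gamma_1(F)=\tfrac13\|DF\|^2=3H_2(g)^2=3H_4(g)+12H_2(g)+6.$$
Its mean is $6=\kappa_2(F)$, as it should be.

## 2. The functional $\Delta$, the conjectured inequality, and three theorems

**Definition (target, $P$, $Q$, $a_r$, $\Delta$).** Let $d\ge1$ and let $\alpha_{\infty,1},\dots,\alpha_{\infty,d}$ be pairwise distinct nonzero reals. The target is
$$F_\infty=\sum_{i=1}^d\alpha_{\infty,i}(N_i^2-1),\qquad N_i\text{ i.i.d. }\mathscr N(0,1).\tag{2.1}$$
Put $P(x)=x\prod_i(x-\alpha_{\infty,i})$ and $Q=P^2$, write $P_r=P^{(r)}(0)/r!$ and $Q_r=Q^{(r)}(0)/r!$ for their coefficients, and set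
$$a_r=\frac{P_r}{2^{r-1}}\ (1\le r\le d+1),\qquad \Delta(Y)=\sum_{r=2}^{2d+2}\frac{Q_r}{(r-1)!\,2^{r-1}}\,\kappa_r(Y)$$
for any $Y$ with all moments. Note that $P_1=P'(0)\neq0$, $Q_0=Q_1=0$ and $Q_2=P'(0)^2$. We identify a target with the set $\{\alpha_{\infty,i}\}$.

The functional $\Delta(F)$ depends only on the law of $F$. The variance $\mathrm{Var}(\sum_ra_r\Gamma_{r-1}(F))$ involves the Gaussian space as well.

*Example.* Let $d=2$ and $\alpha_{\infty,1}=-\alpha_{\infty,2}=\frac12$. Then $F_\infty$ has the law of $N_1N_2$, because $N_1N_2=\frac12(\xi^2-\eta^2)$ with $\xi=\frac{N_1+N_2}{\sqrt2}$, $\eta=\frac{N_1-N_2}{\sqrt2}$ independent. Here $P=x^3-\frac x4$ and $Q=x^6-\frac12x^4+\frac1{16}x^2$, so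
$$\sum_ra_r\Gamma_{r-1}(F)=\tfrac14(\Gamma_2(F)-F),\qquad \Delta(F)=\tfrac1{32}\Big\{\frac{\kappa_6(F)}{5!}-2\frac{\kappa_4(F)}{3!}+\kappa_2(F)\Big\}.$$

The following appears as a conjecture in the survey by Ehsan Azmoodeh, Giovanni Peccati and Xiaochuan Yang, "Malliavin-Stein Method: a Survey of Recent Developments", arXiv:1809.01912 (2018).

**Conjecture.** Let $F_\infty$ be a target (2.1) and $q\ge2$. There is a constant $C$, depending only on $q$, $d$ and the $\alpha_{\infty,i}$ and not on the kernel $f$, such that for every $F=I_q(f)$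
$$\mathrm{Var}\Big(\sum_{r=1}^{d+1}a_r\Gamma_{r-1}(F)\Big)\le C\,\Delta(F).\tag{2.2}$$

In plain words: does a finite list of cumulants of $F$ control the variance of one specific combination of Gamma operators, uniformly over the whole chaos? The answer is no in general.

**Theorem 1.** Let $q\ge3$, $d\ge4$, and let the target satisfy $\{a,-a,b,-b\}\subset\{\alpha_{\infty,i}\}$ with $0<a<b$ (the other $\alpha_{\infty,i}$ are arbitrary). Then there is $F=I_q(f)$ with $\Delta(F)<0$, and (2.2) holds with no constant $C$. For such a target the conjecture therefore holds if and only if $q=2$. Moreover, for each $q\ge3$ and $d\ge4$, the conjecture fails for an open set of targets.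

**Theorem 2.** Let $q\ge4$ be even and let the target be $\{a,-a,\rho\}$ with $a>0$ and $\rho\notin\{0,a,-a\}$. Then no constant $C$ exists.

**Theorem 3.** If $d=1$, then for all $q\ge2$ and all $F=I_q(f)$,
$$\mathrm{Var}\big(a_1F+a_2\Gamma_1(F)\big)\le\frac{4(q-1)}q\,\Delta(F).$$

Theorem 1 disproves the conjecture as posed, for all targets. These notes do not decide the case $d=2$, $q\ge3$ (in particular the target $N_1N_2$ taken alone), nor $d=3$ with $q$ odd, nor arbitrary targets without symmetric pairs.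

## 3. The second chaos, and one cubic variable

*The case $q=2$.* Every $F\in\mathcal H_2$ can be written $F=\sum_kc_k(\xi_k^2-1)$ with $\sum_kc_k^2<\infty$ and $\xi_k$ i.i.d. standard Gaussian, by diagonalizing the kernel. By (1.5), $\Delta(F)=\sum_kQ(c_k)$. By (1.6), up to an additive constant,
$$\sum_ra_r\Gamma_{r-1}(F)=\sum_k\Big(\sum_rP_rc_k^r\Big)\xi_k^2=\sum_kP(c_k)\,\xi_k^2 .$$
Since $\mathrm{Var}(\xi^2)=2$, this gives
$$\mathrm{Var}\Big(\sum_ra_r\Gamma_{r-1}(F)\Big)=2\sum_kP(c_k)^2=2\,\Delta(F).\tag{3.1}$$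
So the conjecture holds for $q=2$ with $C=2$ and equality, for every target. Both sides vanish exactly when all nonzero $c_k$ are target coefficients.

*A cubic variable, $d=1$.* Let $\alpha=\alpha_{\infty,1}$ and $F=H_3(g)$. Here $P=x^2-\alpha x$, so $a_1=-\alpha$ and $a_2=\frac12$. From $\Gamma_1(F)=3H_4+12H_2+6$ and orthogonality with $H_3$,
$$\mathrm{Var}(\tfrac12\Gamma_1-\alpha F)=6\alpha^2+\tfrac14(9\cdot24+144\cdot2)=6\alpha^2+126 .$$
On the other side $Q=x^4-2\alpha x^3+\alpha^2x^2$ gives, for any $F$,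
$$2\Delta(F)=\alpha^2\kappa_2-\tfrac\alpha2\kappa_3+\tfrac1{24}\kappa_4.\tag{3.2}$$
For $F=H_3(g)$ we have $\kappa_2=6$ and $\kappa_3=0$. From $H_3^2=H_6+9H_4+18H_2+6$ we get $E[F^4]=720+1944+648+36=3348$, so $\kappa_4=3348-3\cdot36=3240$ and $2\Delta=6\alpha^2+135$. The two sides are no longer proportional: the same pieces $H_4$, $H_2$ of $\Gamma_1$ enter both, with different weights ($\frac14\cdot216+\frac14\cdot288=126$ against $81+54=135$). The next section shows that for $d=1$ this reweighting is the whole story.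

## 4. One target coefficient: chaos components and the proof of Theorem 3

Let $d=1$, $\alpha=\alpha_{\infty,1}$ and $F\in\mathcal H_q$.

**Step 1: compare the chaos components of $F^2$ and $\Gamma_1(F)$.** This lets us express both sides of the inequality in the same variables. We have $\Gamma_1(F)=\frac1q\|DF\|^2$, and (1.2) with $LF=-qF$ gives $\|DF\|^2=\frac12L(F^2)+qF^2$. By the product formula $F^2\in\bigoplus_{r=0}^q\mathcal H_{2q-2r}$, and on $\mathcal H_{2q-2r}$ the operator $\frac12L+q$ is multiplication by $r$. Hence $J_{2q-2r}\Gamma_1(F)=\frac rqJ_{2q-2r}(F^2)$. Put $Y_r=J_{2q-2r}\Gamma_1(F)$ for $1\le r\le q-1$. The component $r=0$ of $\Gamma_1(F)$ vanishes and $r=q$ is the constant $E[\Gamma_1(F)]$, so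
$$\Gamma_1(F)-E[\Gamma_1(F)]=\sum_{r=1}^{q-1}Y_r,\qquad J_{2q-2r}(F^2)=\frac qrY_r .$$
For $F=H_3(g)$: $Y_1=3H_4$, $Y_2=12H_2$, and $9H_4=3Y_1$, $18H_2=\frac32Y_2$, as computed above.

**Step 2: express the cumulants.** Applying (1.3) with $A=F^k$ and $B=F$ gives $E[F^{k+1}]=kE[F^{k-1}\Gamma_1(F)]+E[F^k]E[F]$, and $E[F]=0$. Therefore $E[\Gamma_1(F)]=\kappa_2$, $\kappa_3=E[F^3]=2E[F\Gamma_1(F)]$, and $E[F^4]=3E[F^2\Gamma_1(F)]$. So
$$\kappa_4=3E[F^2\Gamma_1(F)]-3E[F^2]E[\Gamma_1(F)]=3\,\mathrm{Cov}(F^2,\Gamma_1(F))=3\sum_{r=1}^{q-1}\frac qrE[Y_r^2].$$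

**Step 3: write both sides as sums of squares.** Substituting in (3.2),
$$\mathrm{Var}(\tfrac12\Gamma_1-\alpha F)=\alpha^2\kappa_2-\alpha E[F\Gamma_1]+\tfrac14\sum_rE[Y_r^2],\qquad2\Delta=\alpha^2\kappa_2-\alpha E[F\Gamma_1]+\sum_r\frac q{8r}E[Y_r^2].$$
The cross term sees only $J_q\Gamma_1$, that is, $r=q/2$. Set $Y_{q/2}=0$ if $q$ is odd; then $E[F\Gamma_1]=E[FY_{q/2}]$. At $r=q/2$ the coefficient $\frac q{8r}$ equals exactly $\frac14$, so the cross term completes the same square on both sides: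
$$\mathrm{Var}=E\big[(\tfrac12Y_{q/2}-\alpha F)^2\big]+\tfrac14\sum_{r\ne q/2}E[Y_r^2],\qquad2\Delta=E\big[(\tfrac12Y_{q/2}-\alpha F)^2\big]+\tfrac14\sum_{r\ne q/2}\frac q{2r}E[Y_r^2].$$

**Step 4: compare coefficients.** For $r\le q-1$ we have $\frac q{2r}\ge\frac q{2(q-1)}$, and $\frac q{2(q-1)}\le1$ since $q\ge2$. Hence $2\Delta\ge\frac q{2(q-1)}\mathrm{Var}$, that is, $\mathrm{Var}\le\frac{4(q-1)}q\Delta$. $\blacksquare$

The natural plan for general $d$ is to imitate this: write $\Delta$ as a sum of squares that dominates the variance. Such a proof would in particular show $\Delta\ge0$ on all of $\mathcal H_q$. So before attempting it one should test the sign of $\Delta$, and the next lemma says that this is a real test.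

## 5. The sign of $\Delta$ as a necessary condition

**Lemma 1.** If (2.2) holds for all $F=I_q(f)$, then $C>0$. Consequently $\Delta\ge0$ on $\mathcal H_q$.

*Proof.* Take $F_0\ne0$ in $\mathcal H_q$ and let $t\to0$. Since $\Gamma_{r-1}(tF_0)=t^r\Gamma_{r-1}(F_0)$ and $a_1=P'(0)$, the left side of (2.2) at $tF_0$ is $P'(0)^2\kappa_2(F_0)t^2+O(t^3)$. Since $\kappa_r(tF_0)=t^r\kappa_r(F_0)$ and $Q_2=P'(0)^2$, we have $\Delta(tF_0)=\frac12P'(0)^2\kappa_2(F_0)t^2+O(t^3)$. As $P'(0)\ne0$, both are positive for small $t\neq 0$, so $C>0$. Then $\Delta(F)\ge C^{-1}\mathrm{Var}(\cdots)\ge0$ for every $F\in\mathcal H_q$. $\square$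

Where should one look for a negative value? The functional $\Delta$ vanishes at every sum $u=\sum_kc_k(\xi_k^2-1)$ with all $c_k$ among the $\alpha_{\infty,i}$, because $\Delta(u)=\sum_kQ(c_k)$. Such a $u$ lives in the second chaos, but for a symmetric pair $\pm a$ its law can be approached from $\mathcal H_q$. Indeed $2a\,xy=a(\xi^2-1)-a(\eta^2-1)$ with $\xi=\frac{x+y}{\sqrt2}$, $\eta=\frac{x-y}{\sqrt2}$, so $2axy$ has coefficients $c_k=\pm a$. We can keep $x$ a genuine Gaussian and replace $y$ by a normalized sum of many independent elements of $\mathcal H_{q-1}$: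
$$y_n=n^{-1/2}\sum_{l=1}^nH_{q-1}(g_l)/\sqrt{(q-1)!}.$$
Then $2a\,xy_n\in\mathcal H_q$, and its law is close to that of $2axy$. The moments converge as well.

**Lemma 2.** Let $\zeta_1,\zeta_2,\dots$ be i.i.d., centered, of unit variance, with all moments. Then all moments of $n^{-1/2}\sum_{l\le n}\zeta_l$ converge to those of $\mathscr N(0,1)$.

*Proof.* The cumulants are $n^{1-r/2}\kappa_r(\zeta_1)$: equal to $0,1$ for $r=1,2$ and tending to $0$ for $r\ge3$. Moments are polynomials in cumulants. $\square$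

We can therefore work with polynomials in Gaussian variables of different "weights" and transfer to $\mathcal H_q$ at the end. The plan is to start at a zero $u$ of $\Delta$, perturb it to $u+\varepsilon v$, and read the sign of $\Delta$ at order $\varepsilon^2$.

## 6. The second-order expansion of $\Delta$ and the poles of a tilted variance

For a power series $h(s)=\sum_jh_js^j$ put
$$\ell(h)=\sum_{r=2}^{2d+2}r\,2^{-r}Q_r\,h_{r-2}.\tag{6.1}$$

**Lemma 3.** Let $u=\sum_kc_k(\xi_k^2-1)$ be a finite sum with $\xi_k$ i.i.d. $\mathscr N(0,1)$ and all $c_k\in\{\alpha_{\infty,i}\}$. Let $v$ have all moments, with $(u,v)\overset{law}=(u,-v)$. Put $h(s)=E[v^2e^{su}]/E[e^{su}]$ for $s$ near $0$. Then, as $\varepsilon\to0$,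
$$\Delta(u+\varepsilon v)=\varepsilon^2\,\ell(h)+O(\varepsilon^4).$$

*Proof.* The function $h$ is well defined and analytic near $0$, since $u$ has exponential moments near $0$ and $v$ has all moments. By multilinearity $\kappa_r(u+\varepsilon v)=\sum_j\binom rj\varepsilon^j\kappa(u^{(r-j)},v^{(j)})$. The symmetry gives $\kappa(u^{(r-j)},v^{(j)})=(-1)^j\kappa(u^{(r-j)},v^{(j)})$, so odd $j$ contribute nothing, and $\Delta(u+\varepsilon v)$ is an even polynomial in $\varepsilon$.

Order $0$: by (1.5), $\Delta(u)=\sum_kQ(c_k)=0$.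

Order $2$: in the formal series $\log E[e^{su+\tau v}]$ the coefficient of $\tau^2/2$ is
$$\frac{E[v^2e^{su}]}{E[e^{su}]}-\Big(\frac{E[ve^{su}]}{E[e^{su}]}\Big)^2=h(s),$$
because $E[ve^{su}]=0$ by symmetry. By definition of joint cumulants this coefficient is $\sum_m\kappa(u^{(m)},v,v)s^m/m!$, so $\kappa(u^{(m)},v,v)=m!\,h_m$. The $\varepsilon^2$ coefficient of $\Delta$ is therefore the sum over $r$ of
$$\frac{Q_r}{(r-1)!\,2^{r-1}}\binom r2(r-2)!\,h_{r-2}=r\,2^{-r}Q_r\,h_{r-2}.\qquad\square$$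

Our $h$ will be rational with poles at points $\frac1{2\sigma}$, where $\sigma$ is a target coefficient. The next lemma evaluates $\ell$ on the corresponding partial fractions.

**Lemma 4.** For $\sigma\ne0$,
$$\ell\Big(\frac1{1-2\sigma s}\Big)=\frac{Q'(\sigma)}{4\sigma},\qquad\ell\Big(\frac1{(1-2\sigma s)^2}\Big)=\frac{Q''(\sigma)}4 .$$
For $\sigma=\alpha_{\infty,i}$ these values are $0$ and $\frac12P'(\alpha_{\infty,i})^2>0$. Also $\ell(1)=\frac12P'(0)^2>0$.

*Proof.* In the first case $h_{r-2}=(2\sigma)^{r-2}$ and $\ell=\frac14\sum_{r\ge2}rQ_r\sigma^{r-2}=\frac{Q'(\sigma)}{4\sigma}$, using $Q_1=0$. In the second, $h_{r-2}=(r-1)(2\sigma)^{r-2}$ and $\ell=\frac14\sum_rr(r-1)Q_r\sigma^{r-2}=\frac14Q''(\sigma)$. At a simple root of $P$, $Q=P^2$ gives $Q'=2PP'=0$ and $Q''=2(P')^2>0$. Finally $\ell(1)=2\cdot2^{-2}Q_2$. $\square$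

So simple poles at target coefficients are invisible to $\ell$, while a double pole contributes its coefficient times a positive number. The function $h$ is computed by tilting.

**Tilting.** Let $x,y,N$ be independent $\mathscr N(0,1)$ and $s$ small. Under the density $e^{2asxy}/E[e^{2asxy}]$, the pair $(x,y)$ is centered Gaussian with precision matrix $\begin{pmatrix}1&-2as\\-2as&1\end{pmatrix}$, so inverting,
$$x\sim\mathscr N\big(0,(1-4a^2s^2)^{-1}\big).\tag{6.2}$$
Under the density $e^{s\rho(N^2-1)}/E[e^{s\rho(N^2-1)}]$,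
$$N\sim\mathscr N\big(0,(1-2\rho s)^{-1}\big).\tag{6.3}$$

*Example.* For $u=2axy$ and $v=xz$, with $z$ an independent standard Gaussian, $h(s)=(1-4a^2s^2)^{-1}$ has simple poles at $\pm\frac1{2a}$ only, so $\ell(h)=0$ whenever $\pm a$ are target coefficients.

## 7. A single symmetric pair gives a positive coefficient

To see anything at order $\varepsilon^2$ we need a double pole, hence a fourth moment of a tilted variable. The simplest choice for a target containing $\pm a$ is
$$u=2axy,\qquad v=H_2(x)\,z,\qquad z\sim\mathscr N(0,1)\text{ independent of }(x,y).$$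
The symmetry $z\mapsto-z$ allows Lemma 3. Write $t=(1-4a^2s^2)^{-1}$. Since $H_2(x)^2=x^4-2x^2+1$, (6.2) gives $h=3t^2-2t+1$. Now $t^2=(1-2as)^{-2}(1+2as)^{-2}$ has double poles at $\pm\frac1{2a}$, and the coefficient of $(1-2as)^{-2}$ is $\big[(1+2as)^{-2}\big]_{s=1/(2a)}=\frac14$; by symmetry the same holds for $(1+2as)^{-2}$. All remaining fractions are simple and invisible, and Lemma 4 yields
$$\ell(h)=\tfrac38\big(P'(a)^2+P'(-a)^2\big)+\tfrac12P'(0)^2>0 .$$
The sign is the wrong one. The double pole coefficient is $3\cdot\frac14$, and to change its sign we need $h$ to carry an extra factor that is negative at $s=\frac1{2a}$. The factor must itself be the tilted variance of something, so it is positive for the small $s$ at which tilting makes sense. But $\ell$ only sees the rational function, and a rational function may change sign beyond its first pole. The factor $(1-4b^2s^2)^{-1}$, the tilted variance of one member of another pair, is $\frac{a^2}{a^2-b^2}$ at $s=\frac1{2a}$.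 It is negative exactly when $b>a$, that is, when its own pole $\frac1{2b}$ comes before $\frac1{2a}$.

## 8. Two symmetric pairs: the proof of Theorem 1

Let $q\ge3$ and let the target contain $\pm a,\pm b$ with $0<a<b$.

**Step 1: choose the perturbation.** Let $x_1,x_2,y_1,y_2,g$ be i.i.d. $\mathscr N(0,1)$ and $z=H_{q-3}(g)/\sqrt{(q-3)!}$ (so $z\equiv1$ if $q=3$), which satisfies $E[z^2]=1$. Put
$$u=2a\,x_1y_1+2b\,x_2y_2,\qquad v=H_2(x_1)\,x_2\,z,\qquad Y_\varepsilon=u+\varepsilon v .$$
The coefficients of $u$ are $\pm a,\pm b$, all in the target. The map $(x_2,y_2)\mapsto(-x_2,-y_2)$ preserves the law and sends $(u,v)$ to $(u,-v)$. So Lemma 3 applies.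

**Step 2: compute the order-$\varepsilon^2$ coefficient.** By (6.2) and independence,
$$h(s)=\Big(\frac3{(1-4a^2s^2)^2}-\frac2{1-4a^2s^2}+1\Big)\frac1{1-4b^2s^2}.$$
Expand each of the three products in partial fractions; all are proper, so no polynomial part appears. The second and third have only simple poles, at $\pm\frac1{2a},\pm\frac1{2b}$ (distinct since $a\ne b$): they are combinations of $(1-2\sigma s)^{-1}$ with $\sigma\in\{\pm a,\pm b\}$, and $\ell$ vanishes on them by Lemma 4. The first product has, besides simple poles of the same kind, the terms $3\beta_\pm(1\mp2as)^{-2}$ with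
$$\beta_+=\Big[\frac1{(1+2as)^2(1-4b^2s^2)}\Big]_{s=1/(2a)}=\frac14\cdot\frac1{1-b^2/a^2}=\frac{a^2}{4(a^2-b^2)},\qquad\beta_-=\beta_+,$$
the last equality because the product is even in $s$. Lemmas 3 and 4 give
$$\Delta(Y_\varepsilon)=-\frac{3a^2}{8(b^2-a^2)}\big(P'(a)^2+P'(-a)^2\big)\,\varepsilon^2+O(\varepsilon^4),\tag{8.1}$$
and the coefficient is strictly negative, since $\pm a$ are simple roots of $P$. Fix $\varepsilon>0$ with $\Delta(Y_\varepsilon)<0$.

*Check by hand.* For the target $\{\pm1,\pm\sqrt2\}$ we have $P=x^5-3x^3+2x$, $P'(\pm1)=-2$, and (8.1) reads $-3\varepsilon^2+O(\varepsilon^4)$. Directly: $Q=x^{10}-6x^8+13x^6-12x^4+4x^2$. With $T=4s^2$, the bracket in $h$ expands as $2+4T+7T^2+10T^3+13T^4+\cdots$, and multiplying by $(1-2T)^{-1}$ gives $h=2+8T+23T^2+56T^3+125T^4+\cdots$. The five terms of (6.1), for $r=2,4,6,8,10$, are $4,\,-96,\,448.5,\,-672,\,312.5$, with sum $-3$.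

**Step 3: move into the $q$th chaos.** Let $x_1,x_2,g$ and $g_{i,l}$ ($i\in\{1,2\}$, $l\ge1$) be the images under $X$ of orthonormal vectors of $\mathfrak H$. Put $y_{i,n}=n^{-1/2}\sum_{l=1}^nH_{q-1}(g_{i,l})/\sqrt{(q-1)!}\in\mathcal H_{q-1}$ and
$$F_n=2a\,x_1y_{1,n}+2b\,x_2y_{2,n}+\varepsilon\,H_2(x_1)\,x_2\,z .$$
The factors of each term are built on mutually orthogonal subspaces, so by the first example of Section 1 the terms lie in the chaoses of order $1+(q-1)$, $1+(q-1)$ and $2+1+(q-3)$, all equal to $q$. Hence $F_n=I_q(f_n)$ for some kernel $f_n$. By Lemma 2 and independence, all joint moments of $(x_1,x_2,y_{1,n},y_{2,n},z)$ converge to those of $(x_1,x_2,y_1,y_2,z)$. The cumulants of $F_n$ are polynomials in these moments, so $\Delta(F_n)\to\Delta(Y_\varepsilon)<0$, and $\Delta(F_n)<0$ for $n$ large. Fix such an $n$.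

**Step 4: conclude.** A constant $C$ in (2.2) would be positive by Lemma 1, and then $0\le\mathrm{Var}(\cdots)\le C\Delta(F_n)<0$, a contradiction. For $q=2$ the inequality holds with $C=2$ by (3.1). Finally, for the fixed variable $F_n$, the number $\Delta(F_n)$ is a polynomial in the $\alpha_{\infty,i}$, hence stays negative for all targets near the given one; for each of these the same argument shows that no $C$ exists. Since every $d\ge4$ admits a target with two symmetric pairs, this gives an open set of targets for each $q\ge3$ and $d\ge4$. $\blacksquare$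

## 9. One symmetric pair and a third coefficient: the proof of Theorem 2

Let $q\ge4$ be even and let the target be $\{a,-a,\rho\}$. For even $q$ the variable $\rho(N^2-1)$ can also be approached from $\mathcal H_q$, by letting $N$ be the limit of normalized sums in $\mathcal H_{q/2}$. It is tempting to repeat Section 8 with $N$ in the role of $x_2$: take $u=2axy+\rho(N^2-1)$ and $v=H_2(x)Nz$ with $z$ independent of the rest and $E[z^2]=1$, the symmetry being $N\mapsto-N$. Then $h=(3t^2-2t+1)(1-2\rho s)^{-1}$, and the double pole coefficients at $\pm\frac1{2a}$ are $\frac34\cdot\frac a{a-\rho}$ and $\frac34\cdot\frac a{a+\rho}$. One of them is indeed negative if $|\rho|>a$. But $P'(a)=2a^2(a-\rho)$ and $P'(-a)=-2a^2(a+\rho)$, so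
$$\ell(h)=\tfrac38\Big(P'(a)^2\frac a{a-\rho}+P'(-a)^2\frac a{a+\rho}\Big)=\tfrac32a^5\big((a-\rho)+(a+\rho)\big)=3a^6>0 .$$
This perturbation makes $\Delta$ positive.

There is another way to contradict (2.2): find a perturbation along which $\Delta=O(\varepsilon^4)$ while the variance is of order $\varepsilon^2$. The first half is easy, since simple poles are invisible to $\ell$. For the second half we use that $\Delta$ depends only on the limiting law, while the variance of Gamma operators remembers from which chaos each Gaussian variable came. The calculus below records this memory.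

### 9.1. Weighted Gamma calculus

Take four variables with weights
$$w_x=1,\quad w_y=q-1,\quad w_N=\tfrac q2,\quad w_Z=\tfrac q2-1\qquad(\text{all}\ge1).$$
Let $\mathbf X^n=(x^n,y^n,N^n,Z^n)$ be built from disjoint families of orthonormal Gaussians: a component of weight $1$ is one standard Gaussian, and a component of weight $w\ge2$ is $n^{-1/2}\sum_{l\le n}H_w(g_l)/\sqrt{w!}$. So $\mathbf X^n_i\in\mathcal H_{w_i}$. Let $\mathbf X=(x,y,N,Z)$ be standard Gaussian on $\mathbb R^4$.

**Definition (weighted operators).** On polynomials in the four variables, written $x_i$, put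
$$L_w=\sum_iw_i(\partial_{ii}-x_i\partial_i),\qquad\langle\langle f,g\rangle\rangle=\sum_iw_i\,\partial_if\,\partial_ig,$$
$$\Gamma^w_0(f)=f,\qquad\Gamma^w_{j+1}(f)=\big\langle\big\langle f,-L_w^{-1}\big(\Gamma^w_j(f)-E\,\Gamma^w_j(f)(\mathbf X)\big)\big\rangle\big\rangle .$$
A product $\prod_iH_{k_i}(x_i)$ is an eigenvector of $L_w$ with eigenvalue $-\sum_iw_ik_i$, minus its total weight. So $L_w$ is invertible on polynomials with $E[p(\mathbf X)]=0$, and $L_w^{-1}$ is well defined there.

*Example.* The polynomial $f=xy$ has weight $1+(q-1)=q$, and $\Gamma_1^w(f)=\frac1q\langle\langle xy,xy\rangle\rangle=\frac1q\big(y^2+(q-1)x^2\big)$, whose variance at $\mathbf X$ is $\frac2{q^2}\big(1+(q-1)^2\big)$. In the second chaos, where both weights are $1$, the same law $xy$ has $\Gamma_1=\frac12(x^2+y^2)$, of variance $1$. The means agree, as cumulants require; the variances differ as soon as $q>2$.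

**Lemma 5.** Let $f$ be a polynomial with $L_wf=-qf$ and let $F_n=J_q(f(\mathbf X^n))$. Then $\kappa_r(F_n)\to\kappa_r(f(\mathbf X))$ for all $r$, and for all constants $a_r$ (finitely many),
$$\mathrm{Var}\Big(\sum_ra_r\Gamma_{r-1}(F_n)\Big)\to\mathrm{Var}\Big(\sum_ra_r\Gamma^w_{r-1}(f)(\mathbf X)\Big).$$

*Proof.* **Step 1: an equivalence relation stable under all operations.** Consider sequences bounded in $L^2$ and contained in $\bigoplus_{k\le K}\mathcal H_k$ with $K$ independent of $n$, and write $A_n\approx B_n$ if $\|A_n-B_n\|_{L^2}\to0$. Such sequences are bounded in every $L^m$ by (1.4). The relation is preserved by products, because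
$$\|A_nA_n'-B_nB_n'\|_2\le\|A_n-B_n\|_4\|A_n'\|_4+\|B_n\|_4\|A_n'-B_n'\|_4$$
and $L^4$ norms are controlled by $L^2$ norms. It is preserved by $L$ and $L^{-1}$, whose norms on $\bigoplus_{k\le K}\mathcal H_k$ are at most $K$ and $1$. By (1.2) it is then preserved by $(A,B)\mapsto\langle DA,DB\rangle_{\mathfrak H}$. Finally, $A_n\approx B_n$ implies $A_n^m\approx B_n^m$, hence $E[A_n^m]-E[B_n^m]\to0$.

**Step 2: on $\mathbf X^n$ the true operators become the weighted ones.** By Lemma 2 and independence, all joint moments of $\mathbf X^n$ converge to those of $\mathbf X$; in particular $p(\mathbf X^n)$ is an admissible sequence for each polynomial $p$. We have $\langle D\mathbf X_i^n,D\mathbf X_j^n\rangle=0$ for $i\ne j$. Moreover $\|D\mathbf X_i^n\|^2\approx w_i$: it equals $1$ if $w_i=1$. If $w=w_i\ge2$, it equals $\frac1n\sum_{l\le n}H_w'(g_l)^2/w!$, an average of i.i.d. square-integrable variables with mean $w^2(w-1)!/w!=w$, so its distance to $w$ in $L^2$ is $O(n^{-1/2})$. Since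 $L\mathbf X_i^n=-w_i\mathbf X_i^n$, (1.1) and the chain rule give, for polynomials $p,\phi$,
$$L\,p(\mathbf X^n)=\sum_i\big(-w_i\mathbf X_i^n\,\partial_ip(\mathbf X^n)+\partial_{ii}p(\mathbf X^n)\,\|D\mathbf X_i^n\|^2\big)\approx(L_wp)(\mathbf X^n),$$
$$\langle Dp(\mathbf X^n),D\phi(\mathbf X^n)\rangle=\sum_i\partial_ip(\mathbf X^n)\,\partial_i\phi(\mathbf X^n)\,\|D\mathbf X_i^n\|^2\approx\langle\langle p,\phi\rangle\rangle(\mathbf X^n).$$

**Step 3: the projection costs nothing.** From $L_wf=-qf$ we get $Lf(\mathbf X^n)\approx-qf(\mathbf X^n)$, which means $\sum_k(k-q)^2\|J_kf(\mathbf X^n)\|_2^2\to0$. All components with $k\ne q$ therefore tend to $0$, and $F_n\approx f(\mathbf X^n)$. By Step 1 and convergence of the moments of $\mathbf X^n$, the moments of $F_n$ converge to those of $f(\mathbf X)$, and so do the cumulants.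

**Step 4: the pseudo-inverse.** Let $p$ be a polynomial and $L_w\phi=p-E[p(\mathbf X)]$. Step 2 gives $L\phi(\mathbf X^n)\approx p(\mathbf X^n)-E[p(\mathbf X)]$. Applying $L^{-1}$, which kills constants, $\phi(\mathbf X^n)-E[\phi(\mathbf X^n)]\approx L^{-1}p(\mathbf X^n)$.

**Step 5: induction on $j$.** We claim $\Gamma_j(F_n)\approx\Gamma_j^w(f)(\mathbf X^n)$. For $j=0$ this is Step 3. If it holds for $j$, let $L_w\phi_j=\Gamma_j^w(f)-E\,\Gamma_j^w(f)(\mathbf X)$. By Steps 1 and 4, $L^{-1}\Gamma_j(F_n)\approx\phi_j(\mathbf X^n)-E[\phi_j(\mathbf X^n)]$, so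
$$\Gamma_{j+1}(F_n)=\langle DF_n,-DL^{-1}\Gamma_j(F_n)\rangle\approx\langle Df(\mathbf X^n),-D\phi_j(\mathbf X^n)\rangle\approx\langle\langle f,-\phi_j\rangle\rangle(\mathbf X^n)=\Gamma_{j+1}^w(f)(\mathbf X^n).$$
The variance statement follows by convergence of the moments of $\mathbf X^n$. $\square$

### 9.2. A perturbation invisible to $\Delta$ at order $\varepsilon^2$

Put
$$u=2a\,xy+\rho(N^2-1),\qquad v=xNZ,\qquad f_\varepsilon=u+\varepsilon v .$$
The weights of $xy$, $H_2(N)$ and $xNZ$ are $1+(q-1)$, $2\cdot\frac q2$ and $1+\frac q2+\frac q2-1$, all equal to $q$, so $L_wf_\varepsilon=-qf_\varepsilon$ and Lemma 5 applies.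

The coefficients of $u$ are $a,-a,\rho$, and $Z\mapsto-Z$ sends $(u,v)$ to $(u,-v)$. By (6.2) and (6.3), $h(s)=\frac1{(1-4a^2s^2)(1-2\rho s)}$. This is proper, with only simple poles $\frac1{2a},-\frac1{2a},\frac1{2\rho}$, distinct because $\rho\ne\pm a$. So $\ell(h)=0$ by Lemma 4, and Lemma 3 gives
$$\Delta(f_\varepsilon(\mathbf X))=O(\varepsilon^4).\tag{9.1}$$

### 9.3. The variance at order $\varepsilon^2$

Let $g_\varepsilon=\sum_{r=1}^4a_r\Gamma^w_{r-1}(f_\varepsilon)$. We show that its order-$\varepsilon^0$ part is constant and that its order-$\varepsilon$ part has a nonzero component along $v$.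

**Step 1: the Gammas of $u$.** This gives the order-$\varepsilon^0$ part. We claim that, up to additive constants,
$$\Gamma_j^w(u)=2^j\big(2a^{j+1}xy+\rho^{j+1}N^2\big)\ (j\text{ even}),\tag{9.2}$$
$$\Gamma_j^w(u)=2^j\big(\tfrac2qa^{j+1}(w_xy^2+w_yx^2)+\rho^{j+1}N^2\big)\ (j\text{ odd}).\tag{9.3}$$
For $j=0$ this is the definition of $u$. The operator $-L_w^{-1}$ divides $xy$ by $q$, and it sends $x^2-1$, $y^2-1$, $N^2-1$ to themselves divided by $2w_x$, $2w_y$, $q$. The brackets needed are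
$$\langle\langle u,xy\rangle\rangle=2a(w_xy^2+w_yx^2),\qquad\Big\langle\Big\langle u,\frac{x^2}{2w_x}\Big\rangle\Big\rangle=\Big\langle\Big\langle u,\frac{y^2}{2w_y}\Big\rangle\Big\rangle=2axy,\qquad\Big\langle\Big\langle u,\frac{N^2}q\Big\rangle\Big\rangle=2\rho N^2 .$$
The last one is $\frac q2\cdot2\rho N\cdot\frac{2N}q$. From even $j$ to $j+1$, the $xy$ term gives $2^j\cdot2a^{j+1}\cdot\frac1q\cdot2a(w_xy^2+w_yx^2)=2^{j+1}\cdot\frac2qa^{j+2}(w_xy^2+w_yx^2)$. From odd $j$ to $j+1$, the term $w_xy^2+w_yx^2$ is sent to $(w_x+w_y)\,2axy=2aq\,xy$, giving $2^j\cdot\frac2qa^{j+1}\cdot2aq\,xy=2^{j+1}\cdot2a^{j+2}xy$. In both cases the $N^2$ term gains a factor $2\rho$. This proves the claim.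

Since $a_r=P_r2^{1-r}$, the coefficients of $xy$, of $w_xy^2+w_yx^2$ and of $N^2$ in $\sum_ra_r\Gamma_{r-1}^w(u)$ are
$$\sum_{r\text{ odd}}2P_ra^r=P(a)-P(-a),\qquad\frac2q\sum_{r\text{ even}}P_ra^r=\frac1q\big(P(a)+P(-a)\big),\qquad\sum_rP_r\rho^r=P(\rho),$$
all zero. So $\sum_ra_r\Gamma_{r-1}^w(u)$ is constant.

**Step 2: a recursion for the order-$\varepsilon$ terms.** Let $2^j\gamma_j$ be the coefficient of $\varepsilon$ in $\Gamma_j^w(f_\varepsilon)$. Then $\gamma_0=v$, and expanding $\Gamma^w_{j+1}(f_\varepsilon)=\langle\langle u+\varepsilon v,\,-L_w^{-1}(\Gamma_j^w(f_\varepsilon)-E\,\Gamma_j^w(f_\varepsilon)(\mathbf X))\rangle\rangle$ to first order gives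
$$\gamma_{j+1}=\tfrac12(c_j+B\gamma_j),\qquad BH=\langle\langle u,-L_w^{-1}H\rangle\rangle,\qquad c_j=2^{-j}\big\langle\big\langle v,-L_w^{-1}\big(\Gamma_j^w(u)-E\,\Gamma_j^w(u)(\mathbf X)\big)\big\rangle\big\rangle .$$
This involves only $v$ and $\hat v=yNZ$, both centered. Put
$$\mu=\frac{2w_x}q,\qquad\lambda=\frac{2w_y}q=\frac{2(q-1)}q,\qquad\mu+\lambda=2 .$$
The polynomial $v$ has weight $q$, while $\hat v$ has weight $w_y+\frac q2+w_Z=(q-1)+(q-1)=2w_y$. Hence
$$Bv=\tfrac1q\big(w_x\cdot2ay\cdot NZ+\tfrac q2\cdot2\rho N\cdot xZ\big)=a\mu\,\hat v+\rho\,v,$$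
$$B\hat v=\tfrac1{2w_y}\big(w_y\cdot2ax\cdot NZ+\tfrac q2\cdot2\rho N\cdot yZ\big)=a\,v+\tfrac\rho\lambda\,\hat v .$$
For $j$ even, (9.2) gives $c_j=\langle\langle v,\frac2qa^{j+1}xy+\frac1q\rho^{j+1}N^2\rangle\rangle$. The first part is $\frac2qa^{j+1}w_x\,NZ\,y$, and the second is $\frac q2\,xZ\cdot\frac{2N}q\rho^{j+1}$, so
$$c_j=\mu a^{j+1}\hat v+\rho^{j+1}v\qquad(j\text{ even}).$$
For $j$ odd, (9.3) gives $c_j=\big\langle\big\langle v,\frac2qa^{j+1}\big(\frac{w_xy^2}{2w_y}+\frac{w_yx^2}{2w_x}\big)+\frac1q\rho^{j+1}N^2\big\rangle\big\rangle$. The $y^2$ term contributes nothing because $v$ does not contain $y$, and the $x^2$ term gives $w_x\,NZ\cdot\frac2qa^{j+1}\frac{w_y}{w_x}x=\lambda a^{j+1}v$, so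
$$c_j=(\lambda a^{j+1}+\rho^{j+1})\,v\qquad(j\text{ odd}).$$

**Step 3: compute $\gamma_1,\gamma_2,\gamma_3$.** Three steps of the recursion suffice because $d+1=4$. First,
$$\gamma_1=\tfrac12(c_0+Bv)=\rho v+\mu a\,\hat v .$$
Next, $B\gamma_1=\rho(\rho v+a\mu\hat v)+\mu a(av+\frac\rho\lambda\hat v)$, and with $\lambda+\mu=2$,
$$\gamma_2=\tfrac12\big[(\lambda a^2+\rho^2)v+B\gamma_1\big]=(a^2+\rho^2)v+\tfrac12\mu a\rho\big(1+\tfrac1\lambda\big)\hat v .$$
Finally the $v$-coefficient of $\gamma_3=\frac12(c_2+B\gamma_2)$ is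
$$\tfrac12\Big[\rho^3+\rho(a^2+\rho^2)+a\cdot\tfrac12\mu a\rho\big(1+\tfrac1\lambda\big)\Big]=\rho^3+\tfrac12\rho a^2+\tfrac14\mu a^2\rho\big(1+\tfrac1\lambda\big).$$

**Step 4: the component of $g_\varepsilon$ along $v$.** Since $a_r2^{r-1}=P_r$ and by Step 1, $g_\varepsilon=\mathrm{const}+\varepsilon\sum_{r=1}^4P_r\gamma_{r-1}+O(\varepsilon^2)$. From $P=x(x^2-a^2)(x-\rho)=x^4-\rho x^3-a^2x^2+a^2\rho x$ we read $(P_1,P_2,P_3,P_4)=(a^2\rho,-a^2,-\rho,1)$. The $v$-coefficient of $\sum_rP_r\gamma_{r-1}$ is therefore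
$$c=a^2\rho-a^2\rho-\rho(a^2+\rho^2)+\rho^3+\tfrac12\rho a^2+\tfrac14\mu a^2\rho\big(1+\tfrac1\lambda\big)=\frac{a^2\rho}4\Big[\mu\big(1+\tfrac1\lambda\big)-2\Big].$$
With $\mu=2-\lambda$ the bracket is $\frac2\lambda-\lambda-1=\frac{(1-\lambda)(2+\lambda)}\lambda$, so
$$c=\frac{a^2\rho}4\cdot\frac{(1-\lambda)(2+\lambda)}\lambda .$$
This is nonzero, because $a,\rho\ne0$ and $\lambda=\frac{2(q-1)}q>1$. (It would vanish for $\lambda=1$, that is, for equal weights $w_x=w_y$; the unequal weights are what makes the example work.)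

**Step 5: a lower bound for the variance.** At $\mathbf X$ we have $E[v]=0$, $E[v^2]=1$ and $E[v\hat v]=E[xy]\,E[N^2Z^2]=0$. So $E[v\,g_\varepsilon(\mathbf X)]=c\,\varepsilon+O(\varepsilon^2)$, and by Cauchy–Schwarz
$$\mathrm{Var}(g_\varepsilon(\mathbf X))\ge\big(E[v\,g_\varepsilon(\mathbf X)]\big)^2=c^2\varepsilon^2+O(\varepsilon^3).\tag{9.4}$$

**Step 6: conclude.** Suppose (2.2) held with some constant $C$. Apply it to $F_n=J_q(f_\varepsilon(\mathbf X^n))\in\mathcal H_q$ and let $n\to\infty$ with $\varepsilon$ fixed. Lemma 5 gives $\mathrm{Var}(g_\varepsilon(\mathbf X))\le C\,\Delta(f_\varepsilon(\mathbf X))$. With (9.4) and (9.1),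
$$c^2\varepsilon^2+O(\varepsilon^3)\le\mathrm{Var}(g_\varepsilon(\mathbf X))\le C\,\Delta(f_\varepsilon(\mathbf X))=O(\varepsilon^4),$$
which is impossible as $\varepsilon\to0$. $\blacksquare$
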